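# How long until card 1 is on top: the mean distance to the base in the fixed point forest

## 1. Seven moves from 2341

Take four cards in the order $2,3,4,1$, the leftmost on top. Look at the top card $k$. If $k\ne 1$, remove it and put it back so that it becomes the $k$-th card from the top. Repeat until card $1$ is on top:
$$2341\to 3241\to 2431\to 4231\to 2314\to 3214\to 2134\to 1234 .$$
The cards moved are $2,3,2,4,2,3,2$, in this order. It took seven moves to bring up a card that was three places from the top. Small cards move often, large ones rarely, and the last three moves $2,3,2$ look like a binary counter running down. These notes make that impression precise.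

**Definition (pop, fixed point forest).** Let $\mathfrak S_n$ be the set of permutations of $\{1,\dots,n\}$ in one-line notation $\pi(1)\pi(2)\dots\pi(n)$, thought of as a deck with $\pi(1)$ on top. If $k=\pi(1)\neq1$, then to *pop* $k$ is to remove it and reinsert it at position $k$. The result is $\pi'$; for example $3142\mapsto1432$. The cards at positions $2,\dots,k$ move up by one and no other card moves. The *fixed point forest* $F_n$ has vertex set $\mathfrak S_n$ and an edge from $\pi$ to $\pi'$ for every $\pi$ with $\pi(1)\ne1$.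

It is known (McKinley) that $F_n$ is a rooted forest whose roots, called *bases*, are exactly the permutations with $\pi(1)=1$. We shall see again in Section 2 that repeated popping always reaches a base. Let $\pi_n$ be uniform on $\mathfrak S_n$, and let $R_n$ be its distance to the base of its tree, that is, the number of pops until $1$ is on top ($R_n=0$ if $\pi_n(1)=1$). Let $J$ be the initial position of card $1$; it is uniform on $\{1,\dots,n\}$.

Small decks can be done by hand. For $n=2$ the deck $12$ needs $0$ pops and $21$ needs $1$, so $\mathbf E R_2=\frac12$. For $n=3$ the decks $123,132$ need $0$, the decks $213,312$ need $1$, then $321\to213\to123$ needs $2$ and $231\to321$ needs $3$. So $\mathbf E R_3=\frac76$. For $n=4$, grouped by $J$: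

| $J$ | decks and number of pops | total |
|---|---|---|
| $1$ | six decks, $0$ each | $0$ |
| $2$ | $2134,2143,3124,3142,4123,4132$: $1$ each | $6$ |
| $3$ | $2314$: $3$, $2413$: $3$, $3214$: $2$, $3412$: $2$, $4213$: $2$, $4312$: $2$ | $14$ |
| $4$ | $2341$: $7$, $2431$: $5$, $3241$: $6$, $3421$: $5$, $4231$: $4$, $4321$: $3$ | $30$ |

Thus $\mathbf E R_4=\frac{50}{24}=\frac{25}{12}$, and more than half of the total comes from the decks with card $1$ at the bottom.

The question, posed in connection with Johnson, Schilling and Slivken, "Local limit of the fixed point forest", arXiv:1605.09777 (2016), is: what are the limiting asymptotics of $\mathbf E R_n$? We want an explicit $f(n)$ with $\mathbf E R_n/f(n)\to1$. The answer will be $f(n)=c\,2^n/n$, where $c$ is an explicit series with $0.1088<c<0.1120$. The exact statement is Theorem 3 in Section 6, once we have the vocabulary to define $c$. A limit law and moments follow in Section 9.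

We write $\mathbf E[X;A]=\mathbf E[X\mathbf 1_A]$. "Ahead" means nearer the top, "behind" means nearer the bottom.

## 2. A potential function and what it cannot see

Each pop makes the popped card a fixed point, so a sensible first attempt is to weight the fixed points so that something increases at every pop. Put
$$\Phi(\pi)=\sum_{i\ge2,\ \pi(i)=i}2^{i-2}\le\sum_{i=2}^n2^{i-2}=2^{n-1}-1 .$$
Pop $k$. Card $k$ was on top, so it was not fixed before, and it is fixed afterwards: a gain of $2^{k-2}$. Cards at positions $>k$ do not move, so fixed points $>k$ survive. Only fixed points in $\{2,\dots,k-1\}$ can be lost, at a cost of at most $\sum_{i=2}^{k-1}2^{i-2}=2^{k-2}-1$. New fixed points created by the upward shift only help. So $\Phi$ rises by at least $1$ per pop. Hence the decks visited are all distinct, the process stops, and for $n\ge 2$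
$$R_n\le2^{n-1}-1. \tag{1}$$
For $n=4$ the bound is $7$, attained by $2341$.

This attempt stops at "at least $1$". Along $4321\to3214\to2134\to1234$ the potential is $0,5,6,7$: the first pop raises it by $5$. To count pops one would need the law of the increments, and these depend on the whole set of current fixed points. Nothing in (1) uses that the deck is random, and it is too large for the mean by a factor of order $n$, as Theorem 3 will show. What $\Phi$ does not record is which cards have not been popped yet, and in particular where $1$ is. The next section replaces fixed points by a bookkeeping that does.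

## 3. Unseen cards and the counter identity

Run the process until $1$ is on top. A card is *seen* once it has been popped and *unseen* before; $1$ is always unseen. A first pop of a card is called *fresh*.

Three remarks. First, a pop changes only the order of the popped card relative to the others, and that card is seen afterwards. So unseen cards never change their relative order, and fresh pops occur in the original order of the deck. Second, a card initially behind $1$ stays behind $1$ while it is unseen, so it is never popped. When $1$ is on top, no unseen card is ahead of it. So exactly the first $J-1$ cards of $\pi_n$ are ever popped. Third, the position of a card never increases except when the card itself is popped. Since card $k$ is at position $k$ right after its pop, a seen card $k$ always has position at most $k$.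

**Definition (counters).** For a seen card $k$ (so $k\ge2$) let

- $c_k$ be the number of pops of cards $>k$ since the last pop of $k$;
- $V_k$ be the number of unseen cards $<k$, so that $V_k\ge1$ because of card $1$;
- $F_k$ be the number of cards $>k$ ahead of $k$;
- $H_k$ be the number of unseen cards $<k$ behind $k$.

For example, in the run from $2341$, after the pops of $2$ and $3$ the deck is $2431$ and the seen cards are $2$ and $3$. For $k=2$: $c_2=1$ (the pop of $3$), $F_2=0$, $H_2=V_2=1$. For $k=3$: $c_3=0$, $F_3=1$ (card $4$), $H_3=V_3=1$. In both cases $F_k+c_k=H_k$. The card with $c_k=V_k$ is $2$, and it is on top. Both facts are general.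

**Lemma 1.** At every time, for every seen $k$,
$$F_k+c_k=H_k,\qquad\text{hence}\qquad c_k\le V_k. \tag{2}$$
Let $C=\{k\text{ seen}: c_k=V_k\}$. If $C\ne\emptyset$, the top card is $\min C$. If $C=\emptyset$, the top card is the first unseen card.

**Step 1: the identity holds right after a pop of $k$.** Then $c_k=0$ and $k$ is at position $k$, so $k-1$ cards are ahead of it. There are also $k-1$ cards smaller than $k$. Subtracting the smaller cards ahead from both counts, we see that the number $F_k$ of larger cards ahead equals the number of smaller cards behind. A seen $j<k$ has position at most $j<k$, so it is ahead. Hence all smaller cards behind are unseen, and $F_k=H_k$.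

**Step 2: the identity survives the pop of any other card $m$.** Let $k$ be at position $p\le k$ when $m\neq k$ is popped. Card $m$ is on top, hence ahead of $k$, and only $m$ changes its order relative to others. If $m>k$, then $m$ lands at position $m>k\ge p$ while $k$ moves up to $p-1$; so $m$ is now behind $k$, $F_k$ drops by $1$ and $c_k$ rises by $1$. If $m<k$, neither $F_k$ nor $c_k$ changes. In both cases $H_k$ is unchanged: $m$ was ahead of $k$ before, so it was not counted, and it is seen afterwards, so it is not counted then. Thus $F_k+c_k=H_k$ persists, and $c_k\le H_k\le V_k$.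

**Step 3: reading off the top card.** This step turns the identity into a rule for the next pop. By (2), $c_k=V_k$ holds if and only if $F_k=0$ and $H_k=V_k$, that is, if and only if no larger card and no smaller unseen card is ahead of $k$. A seen card on top has this property, so it lies in $C$.

Suppose $C\neq\emptyset$. If the top card were unseen, it would be ahead of some $k\in C$ and either larger than $k$ or smaller and unseen; both are excluded. So the top card is a seen $j$, and $j\in C$. If some $k\in C$ had $k<j$, then $j$ would be a larger card ahead of $k$, against $F_k=0$. So $j=\min C$. If $C=\emptyset$, the top card is not seen, so it is unseen, and being on top it is the first of the unseen cards. $\square$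

## 4. Stages and the division rule

**Definition (stage).** *Stage $v$* is the period during which exactly $v$ cards are unseen; it ends when an unseen card is on top. That card is then popped (which starts stage $v-1$), unless it is card $1$, in which case the run is over. The unseen set $U$ of stage $v$ is the set of the last $v$ cards of $\pi_n$. Let $L_v$ be the number of pops of seen cards during stage $v$.

The stages $v=n,n-1,\dots,n-J+1$ occur; at the start an unseen card is on top, so $L_n=0$. There are $J-1$ fresh pops, and all other pops are pops of seen cards within stages: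
$$R_n=(J-1)+\sum_{v=n-J+1}^{n}L_v. \tag{3}$$
In the run from $2341$, where $J=4$, the fresh pops are the 1st, 2nd and 4th. Stage $3$ is empty, stage $2$ is one pop of $2$, and stage $1$ is the pops $2,3,2$. So (3) reads $7=3+(3+1+0+0)$.

Within a stage the numbers $V_k$ are constant. For a seen $k$ let $N_k$ be the number of pops of $k$ in the stage, let $P_k=\sum_{j>k}N_j$ (sum over seen $j$), and let $c_k^0,c_k^1$ be the counters at the start and at the end. If a seen $k$ is popped, it was on top, so $k\in C$ by Lemma 1: its counter goes from $V_k$ to $0$. Each pop of a larger card adds $1$, and pops of smaller cards add nothing. So $c_k^1=c_k^0+P_k-V_kN_k$. At the end of the stage the top card is unseen, so $C=\emptyset$ and $0\le c_k^1\le V_k-1$. This is division with remainder: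
$$N_k=\Big\lfloor\frac{c_k^0+P_k}{V_k}\Big\rfloor,\qquad c_k^1=(c_k^0+P_k)\bmod V_k . \tag{4}$$
The largest seen card has $P_k=0$, so (4) determines all $N_k$ from the starting counters, in decreasing order of $k$. The order in which the pops occur no longer matters.

## 5. When only card 1 is unseen, the counters are binary digits

Stage $1$ occurs if and only if $J=n$. In it, every $k\ge2$ is seen and has $V_k=1$, so $c_k^0\in\{0,1\}$ and (4) gives $N_k=c_k^0+P_k$. Let $Q_k$ be the number of pops of cards $\ge k$ in stage $1$. Then $P_k=Q_{k+1}$, so $Q_k=Q_{k+1}+N_k=2Q_{k+1}+c_k^0$ with $Q_{n+1}=0$. Unrolling down to $k=2$,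
$$L_1=Q_2=\sum_{k=2}^nc_k^0\,2^{k-2}=2^n\sum_{a=0}^{n-2}2^{-a-2}\,c_{n-a}^0,\qquad c_k^0\in\{0,1\}. \tag{5}$$
Moreover $c_n^0=0$, since no card is larger than $n$. For $2341$ the last stage starts at $2314$ with $c_2^0=c_3^0=1$, $c_4^0=0$, and $L_1=1+2=3$.

So the last stage reads the counters as a binary number, and the largest cards carry the highest digits. This event has probability $\frac1n$ and contributes pops of order $2^n$. Two tasks remain: to show that stages $v\ge2$ contribute less on average, and to find the limiting law of the leading digits $c^0_{n-1},c^0_{n-2},\dots$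

Here is a longer run to keep in mind. Take the deck $456321$. The fresh pops $4,5,6,3$ lead to
$$456321\to563421\to634251\to342516\to423516,$$
with empty stages in between. Now stage $2$ begins, with unseen cards $2,1$: here $V_k=2$ for the seen cards $3,4,5,6$, and $c_3=0,\ c_4=2,\ c_5=1,\ c_6=0$. By (4), $N_6=N_5=0$, $N_4=1$, and $N_3=\lfloor(0+1)/2\rfloor=0$. The counters at the end of the stage are $c_3=1$, $c_4=0$, $c_5=1$, $c_6=0$. Indeed $423516\to235416$, and $2$ is on top. Its fresh pop gives $325416$, and stage $1$ starts with $c_2^0=0,\ c_3^0=1,\ c_4^0=0,\ c_5^0=1,\ c_6^0=0$. So $L_1=2+8=10$. The ten pops are $3,2,5,2,3,2,4,2,3,2$, and $R=5+1+10=16$.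

## 6. The limiting digits and the theorem

In stage $2$ of the last example all the large cards had the same $V_k$, namely the number of unseen cards. If this is so for all large cards in stages $a,a-1,\dots,2$, then (4) is division by $a$, then by $a-1$, and so on down to $2$. We now write that iteration as a definition in its own right. The index $b$ will stand for the card $n-b$, so a smaller index means a larger card.

**Definition (limiting digits).** Let $e_0,e_1,e_2,\dots$ be independent with $e_b$ uniform on $\{0,1,\dots,b\}$. Put $z_b^{(r)}=e_b$ for $r\ge\max(b,1)$, and for $r\ge2$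
$$P_b^{(r)}=\sum_{j<b}N_j^{(r)},\qquad N_b^{(r)}=\Big\lfloor\frac{z_b^{(r)}+P_b^{(r)}}{r}\Big\rfloor,\qquad z_b^{(r-1)}=\big(z_b^{(r)}+P_b^{(r)}\big)\bmod r. \tag{6}$$
Let $\varepsilon_b=z_b^{(1)}\in\{0,1\}$, which is a function of $e_0,\dots,e_b$, let $q_b=\mathbf P(\varepsilon_b=1)$, and let
$$c=\sum_{a\ge1}\frac{q_a}{2^{a+2}}=\sum_{a\ge1}\frac1{2^{a+2}(a+1)!}\sum_{\substack{(e_0,\dots,e_a)\\0\le e_b\le b}}\varepsilon_a(e_0,\dots,e_a). \tag{7}$$

We must check that (6) agrees with the convention $z_b^{(r)}=e_b$ for $r\ge\max(b,1)$. Let $r>b$, $r\ge2$. By induction on $b$, $N_j^{(r)}=0$ for $j<b$, so $P_b^{(r)}=0$; since $e_b\le b<r$, (6) gives $N_b^{(r)}=0$ and $z_b^{(r-1)}=e_b$, as it should. We also note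
$$N_b^{(r)}=0\ \text{ for } r>b,\qquad P_b^{(r)}=0\ \text{ for } r\ge b. \tag{8}$$

Examples: $e_0=0$, so $\varepsilon_0=0$. Next $\varepsilon_1=e_1$, so $q_1=\frac12$. For $b=2$, $P_2^{(2)}=0$, so $\varepsilon_2=e_2\bmod2$, which equals $1$ for one of three values: $q_2=\frac13$. For $b=3$ there is a first interaction: $z_3^{(2)}=e_3\bmod3$ and $P_3^{(2)}=N_2^{(2)}=\mathbf 1[e_2=2]$, so $\varepsilon_3=\big((e_3\bmod3)+\mathbf1[e_2=2]\big)\bmod2$. For $e_3=0,1,2,3$ the residue mod $3$ is $0,1,2,0$, with one odd value out of four. So $q_3=\frac23\cdot\frac14+\frac13\cdot\frac34=\frac5{12}$. The digits are not fair coins; fair coins for all $a\ge1$ would give $\sum_{a\ge1}2^{-a-3}=\frac18$ instead of $c$.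

**Theorem 3.** For all $n\ge2$,
$$\Big|\frac n{2^n}\mathbf E R_n-c\Big|\le\frac{110}{n-1}+2^{-n}+n(n-1)2^{-n-1}. \tag{9}$$
Hence $\mathbf E R_n\sim f(n)=c\,\dfrac{2^n}n$, and more precisely $\mathbf E R_n=\dfrac{2^n}n\big(c+O(1/n)\big)$.

Here $q_1=\frac12$, $q_2=\frac13$, $q_3=\frac5{12}$, $q_4=\frac{13}{30}$, $q_5=\frac49$, $q_6=\frac{397}{840}$, and $0.1088<c<0.1120$. Truncating the series (7) after the term $a=A$ gives an error of at most $\sum_{a>A}2^{-a-2}=2^{-A-2}$, so $c$ is computable to any accuracy. The constant is given by this explicit series; no elementary closed form is claimed. The proof of (9) and of the asymptotics occupies the rest of this section and Section 7. It uses none of the numerical values except $q_1=\frac12$; these values are computed in Section 8.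

**Why stage 2 cannot simply be discarded.** One would like to say that in a stage with $V_k\ge2$ the growth factor drops from $2$ to $\frac32$, so that stages $v\ge2$ are exponentially smaller than $2^n$. This fails when the second unseen card is large, since then most seen cards still have $V_k=1$. For instance, let $n\ge4$ and let the deck end in $n-1,n,1$. In stage $3$ the seen cards are $2,\dots,n-2$, each with $V_k=1$, so by (4) all their counters are $0$ at the end. The fresh pop of $n-1$ makes them all $1$. In stage $2$ (unseen $n$ and $1$) again $V_k=1$ for every seen $k$, and now $c_{n-1}^0=0$. As in Section 5, $L_2=\sum_{k=2}^{n-2}2^{k-2}=2^{n-3}-1$. So $L_2$ can be of order $2^n$ (for $2341$ it is $1$, as we saw). The remedy is to average over the position of the second unseen card: it costs a further factor of order $\frac1n$ for it to be close to $n$.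

**Step 1: a bound for $L_v$ in terms of the second smallest unseen card.** This step measures the growth. Let $v\ge2$, suppose stage $v$ occurs (so $1\in U$), and let $w$ be the second smallest element of $U$. By (4) and $c_k^0\le V_k$ we have $N_k\le1+P_k/V_k$. Go through the seen cards in decreasing order, and let $X$ be the number of pops of the cards already treated; for the next card $k$, $P_k=X$ and $X_{\rm new}=X+N_k$.

For a seen $k>w$, both $1$ and $w$ are unseen and smaller, so $V_k\ge2$ and $X_{\rm new}\le1+\frac32X$, that is, $X_{\rm new}+2\le\frac32(X+2)$. Of the $n-w$ cards larger than $w$, exactly $v-2$ are unseen, so there are $m=n-w-(v-2)$ such $k$. Starting from $X=0$ we arrive at $X\le2(3/2)^m-2$.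

All cards $k$ with $2\le k<w$ are seen and have $V_k=1$, so $X_{\rm new}\le1+2X$, that is, $X_{\rm new}+1\le2(X+1)$. There are $w-2$ of them. Therefore
$$L_v\le2^{w-2}\cdot2\Big(\frac32\Big)^m=2^{w-1}\Big(\frac32\Big)^{n-w-v+2}=\frac98\,2^n\Big(\frac34\Big)^{n-w}\Big(\frac23\Big)^v. \tag{10}$$

**Step 2: averaging over the unseen set.** This step shows that the factor $(3/4)^{n-w}$ is of order $v/n$ on average. For fixed $v$, $U$ is the set of the last $v$ cards of the uniform $\pi_n$, and stage $v$ occurs if and only if $J\ge n-v+1$, that is, $1\in U$. We have $\mathbf P(1\in U)=\frac vn$ and $\mathbf P(w'\in U\mid1\in U)=\frac{v-1}{n-1}$ for each $w'\ge2$. Since $w\in U\setminus\{1\}$,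
$$\Big(\frac34\Big)^{n-w}\le\sum_{w'\in U\setminus\{1\}}\Big(\frac34\Big)^{n-w'},\qquad \mathbf E\Big[\Big(\frac34\Big)^{n-w}\,\Big|\,1\in U\Big]\le\frac{v-1}{n-1}\sum_{w'=2}^n\Big(\frac34\Big)^{n-w'}\le\frac{4(v-1)}{n-1}.$$
With (10),
$$\mathbf E[L_v;\,J\ge n-v+1]\le\frac vn\cdot\frac98\,2^n\Big(\frac23\Big)^v\cdot\frac{4(v-1)}{n-1}.$$
Recall $\sum_{v\ge2}v(v-1)x^v=2x^2/(1-x)^3$ for $0\le x<1$; at $x=\frac23$ this is $\frac89\cdot27=24$. Since $\frac98\cdot4\cdot24=108$,
$$\sum_{v\ge2}\mathbf E[L_v;\,J\ge n-v+1]\le\frac{108\cdot2^n}{n(n-1)}. \tag{11}$$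

**Step 3: reduction to the last stage.** This step isolates the main term. Taking expectations in (3), with $\mathbf E(J-1)=\frac{n-1}2$ and $\mathbf E[L_1;J=n]=\frac1n\mathbf E[L_1\mid J=n]$, we get from (11)
$$0\le\mathbf E R_n-\frac1n\mathbf E[L_1\mid J=n]\le\frac{108\cdot2^n}{n(n-1)}+\frac{n-1}2. \tag{12}$$

## 7. The counters of the large cards at the start of the last stage

Condition on $J=n$. Then $\pi_n(1)\dots\pi_n(n-1)$ is a uniform arrangement of $\{2,\dots,n\}$. Say that card $n-b$ has *label* $b$, for $0\le b\le n-2$, and from now on let $e_b$ be the number of labels $<b$ that appear after label $b$ in $\pi_n$. In $2431$ the labels read $2,0,1$, so $e_0=0$, $e_1=0$, $e_2=2$.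

**Step 4: these $e_b$ have the law assumed in (6).** Build the arrangement by inserting the labels $0,1,2,\dots$ successively. Label $b$ goes into one of $b+1$ slots among the labels $0,\dots,b-1$, and the slot with exactly $i$ of them after it gives $e_b=i$. Later insertions do not change the relative order of $0,\dots,b$, so they do not change $e_b$. Hence $(e_0,\dots,e_{n-2})$ determines the arrangement and every vector in $\prod_b\{0,\dots,b\}$ occurs: we have a bijection. A uniform arrangement therefore gives a uniform vector on the product, which says that the $e_b$ are independent with $e_b$ uniform on $\{0,\dots,b\}$.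

**Lemma 2.** Let $1\le a\le n-2$, and let $G_a$ be the event that none of the labels $0,\dots,a$ is among the $a$ cards at positions $n-a,\dots,n-1$. On $\{J=n\}\cap G_a$, the counters at the start of stage $1$ satisfy $c^0_{n-b}=\varepsilon_b(e_0,\dots,e_b)$ for all $b\le a$. Moreover $\mathbf P(G_a^c\mid J=n)\le\dfrac{a(a+1)}{n-1}$.

In the deck $456321$ of Section 5, the labels $0,1,2$ (cards $6,5,4$) avoid positions $4,5$, so $G_2$ holds. There $(e_0,e_1,e_2)=(0,1,2)$, so $\varepsilon_1=1$ and $\varepsilon_2=0$, and indeed $c_5^0=1$, $c_4^0=0$. The event is needed. For $2431$ ($n=4$, where $G_2$ cannot hold) we have $e_2=2$, so $\varepsilon_2=0$, but the run $2431\to4231\to2314\to3214\to2134$ reaches stage $1$ at $2134$ with $c_2^0=1$. The reason is that the large card $3$ was still unseen in stage $2$, so $V_2$ was $1$ and not $2$.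

**Step 5: the probability of $G_a$.** This step bounds the exceptional event. Given $J=n$, each of the $a+1$ labels is uniform over $n-1$ positions, so it lies in the $a$ given ones with probability $\frac a{n-1}$. The union bound gives the claim.

**Step 6: before stage $a$, no large card is popped twice.** This step finds the counters with which the divisions start. Assume $J=n$ and $G_a$. The last $a+1$ cards all have value $<n-a$: those at positions $n-a,\dots,n-1$ by $G_a$, and card $1$ because $n-a\ge2$. In every stage $v\ge a+1$ these $a+1$ cards are unseen, so $V_k\ge a+1$ for every seen $k\ge n-a$. Suppose some card $\ge n-a$ is popped a second time by the end of stage $a+1$, and consider the first such re-pop, of label $b\le a$ say. The card is seen and on top, so by Lemma 1 its counter equals $V_{n-b}\ge a+1$. But each of the $b$ larger cards (the labels $<b$) has been popped at most once so far, so the counter is at most $b\le a$. This is a contradiction.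

At the end of stage $a+1$ the unseen cards are the last $a+1$, so all labels $b\le a$ have been popped exactly once, in their original order. The counter of label $b$ is the number of labels $<b$ popped after it, namely $e_b$. The fresh pop that ends stage $a+1$ is of the card at position $n-a\le n-1$, which has value $<n-a$. It does not change the counters of the labels $\le a$. So stage $a$ starts with counter $e_b=z_b^{(a)}$ for each label $b\le a$.

**Step 7: stages $a,a-1,\dots,2$ are the recursion (6).** This step carries the counters to the start of stage $1$. In stage $r$, $2\le r\le a$, the $r$ unseen cards are the last $r$ and all have value $<n-a$. So $V_{n-b}=r$ for every $b\le a$, and all cards larger than $n-b$ are seen, with labels $<b$. Hence (4) for the labels $b\le a$ is exactly (6) with this $r$. The fresh pops between the stages are of cards of value $<n-a$ and change no counter of a label $\le a$. Starting from $z_b^{(a)}=e_b$, the counters at the start of stage $1$ are $z_b^{(1)}=\varepsilon_b$. (For $a=1$ there is no stage to traverse,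 and $z_b^{(1)}=e_b$ for $b\le1$.) $\square$

**Step 8: the mean of the last stage.** This step compares $2^{-n}\mathbf E[L_1\mid J=n]$ with $c$. By Step 4 and Lemma 2,
$$\big|\mathbf P(c_{n-a}^0=1\mid J=n)-q_a\big|\le\frac{a(a+1)}{n-1}\qquad(1\le a\le n-2).$$
By (5), where the term $a=0$ vanishes, $2^{-n}\mathbf E[L_1\mid J=n]=\sum_{a=1}^{n-2}2^{-a-2}\mathbf P(c_{n-a}^0=1\mid J=n)$. Subtract (7), using $0\le q_a\le1$ for $a\ge n-1$ and $\sum_{a\ge1}a(a+1)x^a=2x/(1-x)^3$, which is $8$ at $x=\frac12$:
$$\big|2^{-n}\mathbf E[L_1\mid J=n]-c\big|\le\sum_{a\ge1}2^{-a-2}\frac{a(a+1)}{n-1}+\sum_{a\ge n-1}2^{-a-2}=\frac2{n-1}+2^{-n}. \tag{13}$$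

**Step 9: conclusion.** Multiply (12) by $n2^{-n}$: the quantities $\frac n{2^n}\mathbf ER_n$ and $2^{-n}\mathbf E[L_1\mid J=n]$ differ by at most $\frac{108}{n-1}+n(n-1)2^{-n-1}$. Adding (13) gives (9). Its right side is $O(1/n)$, which gives $\mathbf E R_n=\frac{2^n}n(c+O(1/n))$. Since $c\ge q_1/8=\frac1{16}>0$, also $\mathbf ER_n\sim c\,2^n/n$. $\blacksquare$

## 8. Computing the constant

**Step 1: bounds for every $q_a$.** These control the tail of the series. Fix $a\ge1$ and $e_0,\dots,e_{a-1}$. The numbers $P_a^{(r)}$ are then fixed, and $e_a\mapsto\varepsilon_a$ is the composition, over $r=a,a-1,\dots,2$, of the maps $\{0,\dots,r\}\to\{0,\dots,r-1\}$, $z\mapsto(z+P_a^{(r)})\bmod r$. Each of these is surjective, so both values $0,1$ of $\varepsilon_a$ are attained among the $a+1$ values of $e_a$. Hence $\frac1{a+1}\le q_a\le\frac a{a+1}$.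

The values $q_1,q_2,q_3$ were found in Section 6. In what follows, by (6) and (8), $P_{b+1}^{(r)}=P_b^{(r)}+N_b^{(r)}$ and $P_b^{(b)}=0$.

**Step 2: $q_4$.** We list the possible $(P_4^{(3)},P_4^{(2)})$ with weights out of $12$. Let $\nu=\mathbf1[e_2=2]$. Then $P_4^{(3)}=N_3^{(3)}=\mathbf1[e_3=3]$ and $P_4^{(2)}=\nu+\lfloor((e_3\bmod3)+\nu)/2\rfloor$. For $\nu=0$ (two values of $e_2$), $e_3=0,1,2,3$ gives $(0,0),(0,0),(0,1),(1,0)$. For $\nu=1$ (one value), it gives $(0,1),(0,2),(0,2),(1,1)$. So $(0,0),(1,0),(0,1),(1,1),(0,2)$ have weights $4,2,3,1,2$.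

For $e_4=0,\dots,4$ we have $z_4^{(3)}=e_4\bmod4=0,1,2,3,0$. So $z_4^{(2)}$ is $0,1,2,0,0$ if $P_4^{(3)}=0$ (one odd value) and $1,2,0,1,1$ if $P_4^{(3)}=1$ (three odd values). As $\varepsilon_4=(z_4^{(2)}+P_4^{(2)})\bmod2$, the numbers of $e_4$ with $\varepsilon_4=1$ for the five pairs, in the above order, are $1,3,4,2,1$. So
$$q_4=\frac{4\cdot1+2\cdot3+3\cdot4+1\cdot2+2\cdot1}{60}=\frac{26}{60}=\frac{13}{30}.$$

**Step 3: $q_5$.** We pass from the pairs to the triples $P_5^{(4)}P_5^{(3)}P_5^{(2)}$, using $P_5^{(4)}=\mathbf1[e_4=4]$, $P_5^{(3)}=P_4^{(3)}+\lfloor(z_4^{(3)}+P_4^{(3)})/3\rfloor$ and $P_5^{(2)}=P_4^{(2)}+\lfloor(z_4^{(2)}+P_4^{(2)})/2\rfloor$. For example, $(P_4^{(3)},P_4^{(2)})=(1,1)$ and $e_4=2$ give $z_4^{(3)}=2$, so $N_4^{(3)}=1$, $z_4^{(2)}=0$, $N_4^{(2)}=\lfloor\frac12\rfloor=0$, and the triple is $021$. All cases: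

| $(P_4^{(3)},P_4^{(2)})$ | weight | $e_4=0$ | $e_4=1$ | $e_4=2$ | $e_4=3$ | $e_4=4$ |
|---|---|---|---|---|---|---|
| $(0,0)$ | $4$ | $000$ | $000$ | $001$ | $010$ | $100$ |
| $(0,1)$ | $3$ | $001$ | $002$ | $002$ | $011$ | $101$ |
| $(0,2)$ | $2$ | $003$ | $003$ | $004$ | $013$ | $103$ |
| $(1,0)$ | $2$ | $010$ | $011$ | $020$ | $020$ | $110$ |
| $(1,1)$ | $1$ | $012$ | $012$ | $021$ | $022$ | $112$ |

Collecting weights (out of $60$), and listing $z_5^{(2)}$ for $e_5=0,\dots,5$: here $z_5^{(4)}=e_5\bmod5=0,1,2,3,4,0$, then $z_5^{(3)}$ is $0,1,2,3,0,0$ if $P_5^{(4)}=0$ and $1,2,3,0,1,1$ if $P_5^{(4)}=1$, and $z_5^{(2)}=(z_5^{(3)}+P_5^{(3)})\bmod3$.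

| $(P_5^{(4)},P_5^{(3)})$ | weights of $P_5^{(2)}=0,1,2,3,4$ | $z_5^{(2)}$ for $e_5=0,\dots,5$ | odd values |
|---|---|---|---|
| $(0,0)$ | $8,7,6,4,2$ | $0,1,2,0,0,0$ | $1$ |
| $(0,1)$ | $6,5,2,2,0$ | $1,2,0,1,1,1$ | $4$ |
| $(0,2)$ | $4,1,1,0,0$ | $2,0,1,2,2,2$ | $1$ |
| $(1,0)$ | $4,3,0,2,0$ | $1,2,0,0,1,1$ | $3$ |
| $(1,1)$ | $2,0,1,0,0$ | $2,0,1,1,2,2$ | $2$ |

The number of $e_5$ with $\varepsilon_5=1$ is the last column if $P_5^{(2)}$ is even, and $6$ minus it if $P_5^{(2)}$ is odd. The rows contribute $16\cdot1+11\cdot5=71$, $8\cdot4+7\cdot2=46$, $5\cdot1+1\cdot5=10$, $4\cdot3+5\cdot3=27$ and $3\cdot2=6$. So $q_5=\frac{160}{360}=\frac49$.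

**Step 4: $q_6$.** The count is easier with signs. Let $\Delta$ be the number of $e_6\in\{0,\dots,6\}$ with $z_6^{(2)}$ even minus the number with $z_6^{(2)}$ odd. Since $\varepsilon_6=(z_6^{(2)}+P_6^{(2)})\bmod2$,
$$7(1-2q_6)=7\,\mathbf E\big[(-1)^{\varepsilon_6}\big]=\mathbf E\big[(-1)^{P_6^{(2)}}\Delta\big].$$

First, $\Delta$. We have $z_6^{(5)}=e_6\bmod6=0,1,2,3,4,5,0$, and $z_6^{(4)}$ is $0,1,2,3,4,0,0$ or $1,2,3,4,0,1,1$ according to $P_6^{(5)}=0$ or $1$. Adding $P_6^{(4)}$ mod $4$ gives $z_6^{(3)}$. Finally $z_6^{(2)}$ is odd only if it equals $1$: this means $z_6^{(3)}=1$, $z_6^{(3)}\in\{0,3\}$, or $z_6^{(3)}=2$ for $P_6^{(3)}\equiv0,1,2\pmod3$ respectively. So $\Delta$ is $7$ minus twice the number of such entries: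

| $(P_6^{(5)},P_6^{(4)})$ | $z_6^{(3)}$ for $e_6=0,\dots,6$ | $\Delta$ for $P_6^{(3)}\equiv0,1,2$ |
|---|---|---|
| $(0,0)$ | $0,1,2,3,0,0,0$ | $5,-3,5$ |
| $(0,1)$ | $1,2,3,0,1,1,1$ | $-1,3,5$ |
| $(0,2)$ | $2,3,0,1,2,2,2$ | $5,3,-1$ |
| $(1,0)$ | $1,2,3,0,0,1,1$ | $1,1,5$ |
| $(1,1)$ | $2,3,0,1,1,2,2$ | $3,3,1$ |

These pairs suffice. Indeed $P_6^{(5)}=\mathbf1[e_5=5]$ and $P_6^{(4)}=P_5^{(4)}+\lfloor(z_5^{(4)}+P_5^{(4)})/4\rfloor$, so for $e_5=0,\dots,5$ the pair $(P_6^{(5)},P_6^{(4)})$ is
$$(0,0),(0,0),(0,0),(0,0),(0,1),(1,0)\quad\text{if }P_5^{(4)}=0,\qquad(0,1),(0,1),(0,1),(0,2),(0,2),(1,1)\quad\text{if }P_5^{(4)}=1.$$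

Second, the sign. Here $P_6^{(2)}=p+\lfloor(z+p)/2\rfloor$ with $p=P_5^{(2)}$ and $z=z_5^{(2)}$. For $p=0,1,2,3,4$ this is $0,1,3,4,6$ if $z=0$, then $0,2,3,5,6$ if $z=1$, and $1,2,4,5,7$ if $z=2$. The signs are therefore $+--++$, $++--+$, $-++--$. Given $(P_5^{(4)},P_5^{(3)})$ and $e_5$, the quantities $\Delta$ and $z_5^{(2)}$ do not depend on $p$, so we may sum the sign over the weights of $p$ first. Call the result $S(z)$:

| $(P_5^{(4)},P_5^{(3)})$ | $S(0),S(1),S(2)$ |
|---|---|
| $(0,0)$ | $1,7,-1$ |
| $(0,1)$ | $1,7,-1$ |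
| $(0,2)$ | $2,4,-2$ |
| $(1,0)$ | $3,5,-3$ |
| $(1,1)$ | $1,1,-1$ |

Third, combine. With $P_6^{(3)}=P_5^{(3)}+\lfloor(z_5^{(3)}+P_5^{(3)})/3\rfloor$, for $e_5=0,\dots,5$:

| $(P_5^{(4)},P_5^{(3)})$ | $P_6^{(3)}\bmod3$ | $\Delta$ | $S(z_5^{(2)})$ | products | sum |
|---|---|---|---|---|---|
| $(0,0)$ | $0,0,0,1,0,0$ | $5,5,5,-3,-1,1$ | $1,7,-1,1,1,1$ | $5,35,-5,-3,-1,1$ | $32$ |
| $(0,1)$ | $1,1,2,2,1,1$ | $-3,-3,5,5,3,1$ | $7,-1,1,7,7,7$ | $-21,3,5,35,21,7$ | $50$ |
| $(0,2)$ | $2,0,0,0,2,2$ | $5,5,5,5,5,5$ | $-2,2,4,-2,-2,-2$ | $-10,10,20,-10,-10,-10$ | $-10$ |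
| $(1,0)$ | $0,0,1,0,0,0$ | $-1,-1,3,5,5,3$ | $5,-3,3,3,5,5$ | $-5,3,9,15,25,15$ | $62$ |
| $(1,1)$ | $1,2,2,1,1,1$ | $3,5,5,3,3,3$ | $-1,1,1,1,-1,-1$ | $-3,5,5,3,-3,-3$ | $4$ |

The total is $138$ out of $60\cdot6=360$. So $q_6=\frac12-\frac1{14}\cdot\frac{138}{360}=\frac12-\frac{23}{840}=\frac{397}{840}$.

**Step 5: the interval for $c$.** The first six terms of (7) give
$$\sum_{a\le6}2^{-a-2}q_a=\frac1{16}+\frac1{48}+\frac5{384}+\frac{13}{1920}+\frac1{288}+\frac{397}{215040}=0.10844\ldots$$
For the rest, $\sum_{a\ge7}2^{-a-2}=\frac1{256}=0.00390625$ and $\sum_{a\ge7}\frac{2^{-a-2}}{a+1}>\frac1{4096}+\frac1{9216}+\frac1{20480}>0.0004$. By Step 1, $\frac1{a+1}\le q_a\le1-\frac1{a+1}$. So $c>0.10844+0.0004>0.1088$ and $c<0.10845+0.00391-0.0004<0.1120$.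

## 9. Limit law and moments

The proof gives more than the mean, because Lemma 2 is about the digits themselves. Let
$$Y=\sum_{a\ge1}2^{-a-2}\varepsilon_a\in[0,\tfrac14],\qquad\text{so that }\mathbf EY=c.$$

**Theorem 4.** As $n\to\infty$:

- conditionally on $J=n$, $R_n/2^n\to Y$ in law;
- $n\,\mathbf P(R_n\ge y2^n)\to\mathbf P(Y\ge y)$ at every continuity point $y>0$ of the law of $Y$;
- $\mathbf ER_n^p\sim\mathbf E[Y^p]\,2^{pn}/n$ for every real $p\ge1$.

We use three textbook facts. Convergence in law holds if $\mathbf Eg(X_n)\to\mathbf Eg(X)$ for all bounded Lipschitz $g$. It is not affected by adding terms that tend to $0$ in probability (Slutsky). It implies convergence of tail probabilities at continuity points and of $\mathbf Eg(X_n)$ for bounded continuous $g$.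

**Step 1: the law of $L_1/2^n$ given $J=n$.** This step transfers Lemma 2 to the sum (5). Fix $a\ge1$ and let $n\ge a+2$. Put $Y_a=\sum_{b=1}^a2^{-b-2}\varepsilon_b$; then $0\le Y-Y_a\le\sum_{b>a}2^{-b-2}=2^{-a-2}$. Given $J=n$, the $e_b$ of Section 7 have the law in (6), so $Y_a^{(n)}=\sum_{b=1}^a2^{-b-2}\varepsilon_b(e_0,\dots,e_b)$, computed from $\pi_n$, has the law of $Y_a$. On $G_a$ the terms of (5) with label at most $a$ add up to $Y_a^{(n)}$, and the other terms contribute at most $2^{-a-2}$. So for $g$ with $|g|\le1$ and Lipschitz constant at most $1$,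
$$\big|\mathbf E[g(L_1/2^n)\mid J=n]-\mathbf Eg(Y)\big|\le2^{-a-2}+2^{-a-2}+\frac{2a(a+1)}{n-1}.$$
Let $n\to\infty$ and then $a\to\infty$. The general bounded Lipschitz $g$ follows by scaling. Hence $L_1/2^n\to Y$ in law given $J=n$.

**Step 2: from $L_1$ to $R_n$.** On $J=n$, (3) gives $R_n-L_1=(n-1)+\sum_{v\ge2}L_v\ge0$. Since $\mathbf P(J=n)=\frac1n$, (11) gives
$$\mathbf E\big[(R_n-L_1)2^{-n}\mid J=n\big]\le\frac{108}{n-1}+n2^{-n}\to0 .$$
By Markov's inequality the difference tends to $0$ in probability, and $R_n/2^n\to Y$ in law given $J=n$.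

**Step 3: the case $J<n$ is negligible.** Both remaining claims need this. If $J<n$, stage $1$ does not occur, so by (3) and (11)
$$\frac n{2^n}\mathbf E[R_n;J<n]\le\frac{108}{n-1}+\frac{n(n-1)}{2^{n+1}}\to0. \tag{14}$$

**Step 4: tails.** This step adds the two cases. We have
$$n\mathbf P(R_n\ge y2^n)=\mathbf P(R_n\ge y2^n\mid J=n)+n\mathbf P(J<n,\ R_n\ge y2^n).$$
The first term tends to $\mathbf P(Y\ge y)$ at a continuity point $y$, by Step 2. By Markov's inequality the second is at most $\frac1y\cdot\frac n{2^n}\mathbf E[R_n;J<n]$, which tends to $0$ by (14).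

**Step 5: moments.** Here the crude bound (1) supplies boundedness: $0\le R_n/2^n\le1$. For $p\ge1$ this gives $n\mathbf E[(R_n/2^n)^p;J<n]\le n\mathbf E[R_n/2^n;J<n]\to0$ by (14). Since $x\mapsto x^p$ is bounded and continuous on $[0,1]$, Step 2 gives
$$n\mathbf E[(R_n/2^n)^p;J=n]=\mathbf E[(R_n/2^n)^p\mid J=n]\to\mathbf E[Y^p].$$
Adding, $n2^{-pn}\mathbf ER_n^p\to\mathbf E[Y^p]$. The limit is positive because $\mathbf P(Y>0)\ge\mathbf P(\varepsilon_1=1)=q_1=\frac12$, so $\mathbf ER_n^p\sim\mathbf E[Y^p]\,2^{pn}/n$. $\blacksquare$
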